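# Separating a compact set from the support of a positive current in a Kähler class

Throughout, $X$ is a connected complex projective manifold of dimension $n\ge 1$, and $dd^c=\frac i\pi\partial\bar\partial$, so that $dd^c\log|z|=\delta_0$ on $\mathbb C$. We abbreviate plurisubharmonic to psh.

## 1. Currents, potentials, and the functions $\mathcal C_T(X)$

**Definition 1 (positive closed currents and potentials).** A positive closed current $T$ of bidegree $(1,1)$ is locally of the form $T=dd^c\varphi$ with $\varphi$ psh. Such a $\varphi$ is a *local potential* of $T$. It is upper semicontinuous, takes values in $[-\infty,\infty)$, and its pointwise values are determined by its values almost everywhere, as limits of means over small balls. Two local potentials differ by a pluriharmonic function. We write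
$$\Omega:=X\setminus\operatorname{Supp}T ;$$
on $\Omega$ all local potentials are pluriharmonic, in particular finite and smooth.

*Example.* On $\mathbb P^1$, with affine coordinate $z$: the point mass at $0$ has potential $\log|z|$ on $\mathbb C$, equal to $-\infty$ on the support. The uniform probability measure on the unit circle has potential $\log^+|z|=\max(\log|z|,0)$ on $\mathbb C$, which is finite on the support. This difference will matter.

**Definition 2 (positive bundles, Kähler classes, $\omega$-psh functions).** A line bundle is *positive* if it has a smooth metric whose curvature form is positive; that form is then a Kähler form in $c_1$ of the bundle. A class in $H^{1,1}(X,\mathbb R)$ is *Kähler* if it contains a Kähler form. For a Kähler form $\omega$, a function $u:X\to[-\infty,\infty)$ is *$\omega$-psh* if $\kappa+u$ is psh (and not $\equiv-\infty$) whenever $dd^c\kappa=\omega$ locally; then $\omega+dd^cu\ge0$.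

*Example.* On $\mathbb P^n$ with homogeneous coordinates $Z$, let $\omega$ be the Fubini–Study form, with potential $\kappa=\log(|Z|/|Z_i|)$ on $\{Z_i\ne0\}$. Put $u=\log(|Z_0|/|Z|)$. Then $\kappa+u=\log|Z_0/Z_i|$ is psh, so $u$ is $\omega$-psh, and $\omega+dd^cu=[H_\infty]$ is the current of integration on $H_\infty=\{Z_0=0\}$.

**Definition 3 (the class $\mathcal C_T(X)$ and admissible functions).** $\mathcal C_T(X)$ is the set of $f\in L^1(X)$ such that $\exp(f+\varphi)$ is continuous whenever $\varphi$ is a local potential of $T$. We call $f\in\mathcal C_T(X)$ *admissible* if $dd^cf\ge-T$.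

Pointwise, $f$ is evaluated as $f=\psi-\varphi$ with $e^\psi$ continuous. So $f=+\infty$ where $\varphi=-\infty$ and $\psi$ is finite. Where both are $-\infty$, which can happen only on $\operatorname{Supp}T$, no argument below uses the value of $f$.

If $f$ is admissible, then $dd^c\psi=dd^cf+T\ge0$, so $\psi$ equals a psh function $\tilde\psi$ almost everywhere. They agree everywhere: $\tilde\psi(x)$ is the limit of the means of $\psi$ over small balls about $x$, and since $\psi$ is continuous with values in $[-\infty,\infty)$, these means tend to $\psi(x)$, also when $\psi(x)=-\infty$. So $\psi$ is psh. On $\Omega$, where $\varphi$ is pluriharmonic, it follows that *an admissible $f$ is psh and $e^f$ is continuous*.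

*Example.* Let $T=[H_\infty]$ on $\mathbb P^n$, so $\Omega=\mathbb C^n$ with $z_i=Z_i/Z_0$. If $p\not\equiv0$ is a polynomial of degree at most $d$, $d\ge1$, then $f=\frac1d\log|p|$ is admissible. Indeed, with $P(Z)=Z_0^dp(Z/Z_0)$, near a point where $Z_i\neq 0$ we have $f+\log|Z_0/Z_i|=\frac1d\log|P(Z)/Z_i^d|$, which is psh with continuous exponential. Also $f=\max(0,\log|z_1|,\dots,\log|z_n|)$ is admissible: $f+\log|Z_0/Z_i|=\max_l\log|Z_l/Z_i|$ is psh, finite and continuous where $Z_i\ne0$. This last $f$ equals $+\infty$ on $H_\infty$.

## 2. The $T$-polynomially convex hull and condition (C)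

**Definition 4 (hull).** For a compact set $K\subset X$,
$$\widehat K^T=\Big\{z\in X: f(z)\le\sup_Kf\ \text{ for all }f\in\mathcal C_T(X)\text{ with }dd^cf\ge-T\Big\},\qquad \sup_\emptyset f:=-\infty .$$

If $b>0$, replacing $T$ by $bT$ replaces the admissible $f$ by $bf$ and changes no hull. So the normalization of $c_1$ and of $dd^c$ plays no role.

*Example.* Let $T=[H_\infty]$ on $\mathbb P^n$ and let $K\subset\mathbb C^n$ be compact and nonempty. Then $\widehat K^T$ is the usual polynomially convex hull of $K$. No point of $H_\infty$ is in $\widehat K^T$, because $f=\max(0,\log|z_i|)$ is $+\infty$ there and bounded on $K$. If $z\in\mathbb C^n\cap\widehat K^T$, the functions $\frac1d\log|p|$ give $|p(z)|\le\sup_K|p|$ for all polynomials. Conversely, an admissible $f$ is psh on $\mathbb C^n$ with $e^f$ continuous, so $\max(f,-m)$ is continuous and psh for every $m$. On $\mathbb C^n$ the hull of $K$ with respect to continuous psh functions is the holomorphic hull (the textbook fact recalled in Section 10), which is the polynomial hull since entire functions are locally uniform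 limits of polynomials. So for $z$ in the polynomial hull, $f(z)\le\max(\sup_Kf,-m)$ for all $m$, hence $f(z)\le\sup_Kf$.

**Definition 5 (condition (C)).** $T$ satisfies (C) if $\widehat K^T\subset\subset X\setminus\operatorname{Supp}T$ whenever $K\subset\subset X\setminus\operatorname{Supp}T$.

*Example.* $[H_\infty]$ on $\mathbb P^n$ satisfies (C): the polynomial hull of a compact subset of $\mathbb C^n$ is closed and bounded.

Now the question, which comes from Blake J. Boudreaux, "$T$-polynomial convexity and holomorphic convexity", arXiv:2402.18692 (2024). It is known that if $X$ is a homogeneous projective manifold, every positive closed $(1,1)$-current with integral class satisfies (C). Without homogeneity, let $T$ be a positive closed $(1,1)$-current on $X$ with $[T]=c_1(L)$ for some positive line bundle $L$. Does $T$ satisfy (C)? In plain words: can admissible functions always keep the hull of $K$ away from the support of $T$?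

**Theorem 1.** If $T\ge0$ is a closed $(1,1)$-current on a projective manifold and $[T]=c_1(L)$ with $L$ a positive line bundle, then $T$ satisfies (C).

**Theorem 2.** Let $X$ be projective and let $T\ge0$ be a closed $(1,1)$-current whose class $[T]\in H^{1,1}(X,\mathbb R)$ is Kähler, not necessarily rational. Then

1. $T$ satisfies (C);
2. $\Omega$ is Stein, and $\widehat K^T=\widehat K_{\mathcal O(\Omega)}$ for every compact $K\subset\Omega$.

**Proposition 3.** In Theorem 1, "positive" (that is, ample) can be weakened neither to "big" nor to "nef".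

Theorem 1 is a special case of Theorem 2(1), because $c_1$ of a positive line bundle is a Kähler class. We use these facts.

* Circle means: if $h\not\equiv-\infty$ is subharmonic on $\{|\tau|<R\}$, its mean over $|\tau|=t$ is finite for $0<t<R$, at least $h(0)$, nondecreasing, and convex as a function of $\log t$.
* The $dd^c$-lemma: a $d$-exact real $(1,1)$-current on $X$ is $dd^c$ of a real distribution.
* Kodaira: a positive line bundle $\Lambda$ is ample. Hence for every holomorphic vector bundle $A$, $A\otimes\Lambda^k$ is globally generated for some $k\ge1$.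
* Regularization (Błocki–Kołodziej, Proc. AMS 135 (2007)): if $\omega$ is a Kähler form on a compact manifold, every $\omega$-psh function is the pointwise limit of a decreasing sequence of smooth $\omega$-psh functions.

## 3. Divisors, and a circle on the Riemann sphere

Write $T=\omega+dd^cu$ with $\omega$ Kähler and $u$ $\omega$-psh (Step 1 below justifies this). Then $f=-u$ is admissible: if $dd^c\kappa=\omega$ locally, $\kappa+u$ is a potential of $T$ and $f+\kappa+u=\kappa$ is smooth and psh.

*Divisors.* Suppose $T=\frac1d[D]$ with $D$ an effective divisor, the zero divisor of a section $s$ of $L^d$ with $L$ positive. With a metric of positive curvature we may take $u=\frac1d\log\|s\|$. Then $f=-u$ is $+\infty$ on $D=\operatorname{Supp}T$, bounded on $K$, and tends to $+\infty$ at $D$. So $\{f\le\sup_Kf\}$ is a compact subset of $\Omega$ containing $\widehat K^T$, and (C) holds. In general, points where $u=-\infty$ cost nothing. The difficulty is at points of $\operatorname{Supp}T$ where $u$ is finite.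

*The circle.* On $\mathbb P^1$ let $T$ be the uniform probability measure on $|z|=1$, with potential $\varphi=\log^+|z|$. Average the potential over the two dilations $z\mapsto e^{\pm t}z$, $t>0$:
$$\psi(z)=\tfrac12\varphi(e^tz)+\tfrac12\varphi(e^{-t}z)=\tfrac12\max(\log|z|,-t)+\tfrac12\max(\log|z|,t).$$
This is continuous and subharmonic on $\mathbb C\setminus\{0\}$. With $s=\log|z|$, the difference $f=\psi-\varphi$ is $0$ for $|s|\ge t$, and $\frac{s+t}2-\max(s,0)=\frac{t-|s|}2$ for $|s|<t$. So
$$f=\tfrac12\max\big(t-|\log|z||,\,0\big).$$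
It vanishes near $0$ and $\infty$, where $T=0$; so $f$ is admissible. Given a compact $K\subset\Omega$, take $t<\min_K|\log|z||$. Then $f=0$ on $K$ and $f>0$ on a neighborhood of the circle, which therefore misses $\widehat K^T$.

*The function $-u$ alone is not enough.* Let $T=\frac12(\text{circle})+\frac12\delta_0$, with the Fubini–Study form. Then $-u=\frac12\log(1+|z|^2)-\frac12\log|z|-\frac12\log^+|z|$. At $|z|=1$ it equals $\frac12\log2$, and on $K=\{|z|=\frac14\}$ it equals $\frac12\log\frac{17}4$. So $-u$ does not separate the circle from $K$. But $\frac12 f$, with $f$ as above and $t<\log4$, does: it is continuous, $dd^c(\frac12f)\ge-\frac12(\text{circle})\ge-T$, it is $0$ on $K$, and it is $t/4$ on the circle.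

Averaging a potential over holomorphic motions raises it at points of the support and leaves it unchanged where $T$ vanishes. This is what we want to do in general.

## 4. Averaging along automorphisms

Suppose holomorphic vector fields on $X$ span every tangent space. Let $W=H^0(X,TX)$ with a norm, let $G(w,x)$ be the time-one flow of $w$ from $x$, and let $u_j\downarrow u$ be smooth $\omega$-psh. Cover $X$ by finitely many open $U_i$ carrying smooth $\kappa_i$ with $dd^c\kappa_i=\omega$, and let $V_i\subset\subset U_i$ still cover $X$. Put $\varphi_{i,j}=\kappa_i+u_j$ and $\varphi_i=\kappa_i+u$. For $|w|=1$ and a small constant $r>0$ set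
$$m_j(x)=\frac1{2\pi}\int_0^{2\pi}\varphi_{i,j}\big(G(re^{i\vartheta}w,x)\big)\,d\vartheta-\varphi_{i,j}(x),\qquad x\in V_i .$$
This does not depend on $i$, because $\kappa_i-\kappa_{i'}$ is pluriharmonic and so equals its mean over the disc.

* For each fixed $\vartheta$ the map $x\mapsto G(re^{i\vartheta}w,x)$ is holomorphic. So $\varphi_{i,j}+m_j$ is a mean of psh functions of $x$, and $u_j+m_j$ is $\omega$-psh. By the sub-mean inequality $m_j\ge0$. Put $f_j=u_j+m_j-u$.
* If $r$ is small, the discs starting on $K$ stay in a compact $K'\subset\Omega$, with $K\subset K'$. There $\varphi_i$ is pluriharmonic and $0\le u_j-u\le\sigma_j\to0$ by Dini. So $m_j\le\sigma_j$ and $f_j\le2\sigma_j$ on $K$.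
* Let $a\in\operatorname{Supp}T$ with $u(a)>-\infty$. For a suitable $w$ the mean of $\varphi_i(G(re^{i\vartheta}w,a))$ exceeds $\varphi_i(a)$ by some $\mu>0$; otherwise $\varphi_i$ would be pluriharmonic near $a$ (this is Step 7 below, which uses only that $w\mapsto G(w,a)$ is a submersion at $0$). As $f_j(a)\ge m_j(a)\ge\varphi_i(a)+\mu-\varphi_{i,j}(a)\to\mu$, the function $f_j$ separates $a$ from $K$ for large $j$.

This argument stops as soon as $X$ has too few vector fields. On a curve of genus $g\ge2$ the bundle $TX$ has degree $2-2g<0$, so $W=0$ and nothing moves. Twisting $TX$ by an ample bundle supplies many sections, but a section of $TX\otimes\Lambda^k$ has no flow on $X$. It does have one on a cone over $X$, at a price that appears in Section 7.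

## 5. Reduction to one point of the support

**Step 1.** *Purpose: write $T$ with a global potential and produce admissible functions.* Let $\omega$ be a Kähler form in $[T]$. By the $dd^c$-lemma $T=\omega+dd^cu$ for a distribution $u$. Where $dd^c\kappa=\omega$, $\kappa+u$ has $dd^c(\kappa+u)=T\ge0$, so it is given by a psh function; thus $u$ is $\omega$-psh and $\kappa+u$ is a local potential of $T$. Let $u_j\downarrow u$ be smooth $\omega$-psh functions. Subtracting the constant $\max(u_1)$ from all of them, we may assume
$$u\le u_j\le0 .$$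
On $\Omega$, $\kappa+u$ is pluriharmonic, so $u$ is smooth there with $dd^cu=-\omega$.

If $\psi$ is a continuous finite $\omega$-psh function on $X$, then $f=\psi-u$ is admissible and lower semicontinuous. Indeed $f\in L^1(X)$, and $f+(\kappa+u)=\psi+\kappa$ is continuous; further $dd^cf=(\omega+dd^c\psi)-T\ge-T$; and $u$ is upper semicontinuous.

For $K=\emptyset$, take $\psi=0$: $f=-u\ge0>-\infty=\sup_\emptyset f$ everywhere, so $\widehat\emptyset^T=\emptyset$. From now on $K\ne\emptyset$.

**Claim 4.** Let $K\subset\Omega$ be compact and nonempty, and let $a\in\operatorname{Supp}T$. There is a continuous $\omega$-psh function $\psi$ on $X$ such that $f=\psi-u$ satisfies $f(a)>\sup_Kf$.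

**Step 2.** *Purpose: show that Claim 4 implies (C), and dispose of the easy points $a$.* The number $\sup_Kf$ is finite since $u$ is continuous on $K$. As $f$ is lower semicontinuous, $\{f>\sup_Kf\}$ is open; it contains $a$ and is disjoint from $\widehat K^T$. The union of these sets over $a\in\operatorname{Supp}T$ is an open neighborhood of $\operatorname{Supp}T$ disjoint from $\widehat K^T$. Its complement is a compact subset of $\Omega$ containing $\widehat K^T$. So (C) holds.

If $u(a)=-\infty$, take $\psi=0$: then $f(a)=+\infty$ and $\sup_Kf<\infty$. *From now on $u(a)>-\infty$.*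

## 6. The cone over $X$ and its homogeneous vector fields

**Definition 6 (cone and twisted fields).** Let $\Lambda$ be a positive line bundle on $X$ (it exists since $X$ is projective), and let $\pi:P\to X$ be $\Lambda^{-1}$ minus its zero section. The group $\mathbb C^*$ acts on $P$; write $h_\alpha(p)=\alpha p$. A *homogeneous vector field of weight $k$* is a holomorphic vector field $w$ on $P$ with
$$w(\alpha p)=\alpha^k(h_\alpha)_*w(p),\qquad \alpha\in\mathbb C^* .$$

*Example.* For $X=\mathbb P^n$ and $\Lambda=\mathcal O(1)$ we have $P=\mathbb C^{n+1}\setminus\{0\}$. As $(h_\alpha)_*\partial_{Z_l}=\alpha\,\partial_{Z_l}$, the field $\sum w_l\partial_{Z_l}$ has weight $k$ if and only if each $w_l$ is homogeneous of degree $k+1$. On $P\to\mathbb P^1$ the field $w=Z_0^kZ_1\partial_{Z_1}$ has weight $k$, and its time-one flow is $(Z_0,Z_1)\mapsto(Z_0,e^{Z_0^k}Z_1)$. So flowing along $\tau w$ and projecting to $\mathbb P^1$ gives $[Z_0:e^{\tau Z_0^k}Z_1]$. For $k\ge 1$ this depends on the chosen point of the cone: replacing $Z$ by $\alpha Z$ has the same effect as replacing $\tau$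 by $\alpha^k\tau$.

**Step 3.** *Purpose: find a finite-dimensional space $W$ of homogeneous fields spanning every tangent space of $P$.* Sections of $\Lambda^k$ over $U$ are the holomorphic functions on $\pi^{-1}(U)$ homogeneous of degree $k$ (pair the section with $p^{\otimes k}$). Let $A$ be the sheaf on $X$ whose sections over $U$ are the $\mathbb C^*$-invariant holomorphic vector fields on $\pi^{-1}(U)$. In a trivialization $(z,\xi)$ of $P$, with $\xi$ the fiber coordinate, these are
$$\sum_l a_l(z)\partial_{z_l}+b(z)\,\xi\partial_\xi .$$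
So $A$ is a vector bundle of rank $n+1$, and evaluation at any $p\in\pi^{-1}(x)$ identifies its fiber at $x$ with $T_pP$. Fix $k\ge1$ such that $A\otimes\Lambda^k$ is globally generated, put $W=H^0(X,A\otimes\Lambda^k)$, and fix a Hermitian norm on the finite-dimensional space $W$. A local section of $A\otimes\Lambda^k$ is a sum of products of a homogeneous function of degree $k$ and an invariant field, so each $w\in W$ is a homogeneous vector field of weight $k$. By global generation, $\{w(p):w\in W\}=T_pP$ for every $p\in P$.

A metric on $\Lambda$ with positive curvature form $\theta$ gives $H(p)=\log\|p\|$, the dual norm on $\Lambda^{-1}$. It is smooth on $P$, with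
$$H(\alpha p)=H(p)+\log|\alpha|,\qquad dd^cH=\pi^*\theta. \tag{1}$$
Indeed, in a local frame $H=\log|\xi|+\phi(z)$ with $dd^c\phi=\theta$, and $\log|\xi|$ is pluriharmonic on $P$. The set $\{H=0\}$ is compact.

**Step 4.** *Purpose: flow along $W$ and record how the flow scales.* Let $g(w,p)$ be the time-one flow of $w\in W$ from $p$. By holomorphic dependence of ODE solutions on parameters and initial values, $g$ is holomorphic on an open neighborhood of $\{0\}\times P$ in $W\times P$, and $t\mapsto g(tw,p)$, $t$ real, is the flow of $w$. Let $\gamma(t)=g(t\alpha^kw,p)$, so $\gamma'=\alpha^kw(\gamma)$. Then $\sigma=\alpha\gamma$ satisfies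
$$\sigma'=(h_\alpha)_*\gamma'=\alpha^k(h_\alpha)_*w(\gamma)=w(\alpha\gamma)=w(\sigma),\qquad\sigma(0)=\alpha p .$$
So $g(w,\alpha p)=\alpha\,g(\alpha^kw,p)$. With $G=\pi\circ g$,
$$G(w,\alpha p)=G(\alpha^kw,p),\qquad G(0,p)=\pi(p). \tag{2}$$
The differential of $w\mapsto G(w,p)$ at $0$ is $w\mapsto d\pi(w(p))$, which is onto $T_{\pi(p)}X$. So $w\mapsto G(w,p)$ is a submersion at $0$.

**Step 5.** *Purpose: fix a uniform domain for the discs $\tau\mapsto G(\tau w,p)$.* Cover $X$ by finitely many open $U_i$ carrying smooth $\kappa_i$ with $dd^c\kappa_i=\omega$ and $\sup_{U_i}\kappa_i-\inf_{U_i}\kappa_i\le1$. Let $V_i\subset\subset U_i$ be open sets that still cover $X$. On the compact set $\{H=0\}$ we can find $\varepsilon_0>0$ such that for $H(p)=0$ and $|w|<\varepsilon_0$ the map $g$ is defined and holomorphic near $(w,p)$, and $G(w,p)\in U_i$ if $\pi(p)\in V_i$. A general $p$ is $\alpha p'$ with $\alpha=e^{H(p)}$ and $H(p')=0$, and $G(w,p)=G(\alpha^kw,p')$. So $g$ is defined and holomorphic on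
$$D_0=\{(w,p):|w|e^{kH(p)}<\varepsilon_0\},\qquad G(w,p)\in U_i\ \text{ if }(w,p)\in D_0,\ \pi(p)\in V_i. \tag{3}$$
Write $\varphi_{i,j}=\kappa_i+u_j$ and $\varphi_i=\kappa_i+u$ on $U_i$. These are psh, $\varphi_{i,j}$ is smooth, $dd^c\varphi_i=T$, and $\varphi_i$ is pluriharmonic on $U_i\cap\Omega$.

## 7. Circle means of variable radius

By (2), the circle $\{G(re^{i\vartheta}w,p)\}_\vartheta$ depends only on $x=\pi(p)$ provided $r=r(p)$ satisfies $r(\alpha p)=|\alpha|^{-k}r(p)$. So on the cone the radius cannot be constant. The next lemma says what a variable radius costs.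

Fix $w\in W$ with $|w|=1$ and a smooth psh function $\varphi$ on $U_i$. On $\{(p,\tau):\pi(p)\in V_i,\ |\tau|e^{kH(p)}<\varepsilon_0\}$ let
$$V(p,\tau)=\frac1{2\pi}\int_0^{2\pi}\varphi\big(G(e^{i\vartheta}\tau w,p)\big)\,d\vartheta .$$
It is smooth, and psh in $(p,\tau)$ as a mean of compositions of $\varphi$ with holomorphic maps. It depends only on $p$ and $|\tau|$. Put $v(p,s)=V(p,e^s)$ for $s<s_{\max}(p):=\log\varepsilon_0-kH(p)$. Then $v$ is smooth, nondecreasing and convex in $s$, and $v(p,s)\ge V(p,0)=\varphi(\pi(p))$.

**Lemma 5.** Let $\rho$ be a smooth function on an open set $B\subset\pi^{-1}(V_i)$ with $\rho<s_{\max}$. Then $M(p)=v(p,\rho(p))$ satisfies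
$$dd^cM\ \ge\ v_s(p,\rho(p))\,dd^c\rho\quad\text{on }B .$$

*Proof.* Fix $p_0\in B$. In local coordinates Taylor's formula gives $\rho=\operatorname{Re}q+\ell+O(|p-p_0|^3)$, where $q$ is a holomorphic polynomial of degree at most $2$ and $\ell$ is the Levi form of $\rho$ at $p_0$ evaluated on $p-p_0$. In particular $\operatorname{Re}q(p_0)=\rho(p_0)$ and $\rho-\operatorname{Re}q=O(|p-p_0|^2)$. Expanding $v$ in its second variable,
$$v(p,\rho)=v(p,\operatorname{Re}q)+v_s(p,\operatorname{Re}q)\,(\rho-\operatorname{Re}q)+O(|p-p_0|^4).$$
The remainder is smooth and has zero second derivatives at $p_0$. In the middle term the second factor vanishes to order $2$, so its $dd^c$ at $p_0$ is $v_s(p_0,\rho(p_0))\,dd^c(\rho-\operatorname{Re}q)=v_s(p_0,\rho(p_0))\,dd^c\rho$. Finally, $v(p,\operatorname{Re}q(p))=V(p,e^{q(p)})$ is psh near $p_0$, as the composition of the psh function $V$ with the holomorphic map $p\mapsto(p,e^{q(p)})$. $\square$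

*The natural radius, and where it fails.* The first radius with the right homogeneity is $r=\varepsilon e^{-kH}$, that is, $\rho=\log\varepsilon-kH$. With $\varphi=\varphi_{i,j}$ and $m=M-\varphi_{i,j}$, which descends to $V_i$, Lemma 5 gives
$$dd^c(\varphi_{i,j}+m)\ \ge\ -\lambda k\,\theta,\qquad\lambda=v_s\ge0 .$$
One can damp the perturbation and use $u_j+\delta m$ with a small $\delta$. The lower bound for $\omega+dd^c(u_j+\delta m)=dd^c(\varphi_{i,j}+\delta m)$ becomes
$$(1-\delta)(\omega+dd^cu_j)-\delta\lambda k\,\theta .$$
Where $\omega+dd^cu_j$ is zero or nearly zero, there is nothing to compensate $-\delta\lambda k\theta$, however small $\delta$ is. In the limit $j\to\infty$, $\omega+dd^cu=T$ vanishes on all of $\Omega$, including points so close to $\operatorname{Supp}T$ that the disc reaches the support and $\lambda$ may be positive. The argument breaks here.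

*The remedy.* Let the radius also depend on the potential:
$$\rho=\log\varepsilon-kH-C\,u_j\circ\pi .$$
The homogeneity is unchanged, and
$$dd^c\rho=\pi^*(C\omega-k\theta)-C\,\pi^*(\omega+dd^cu_j). \tag{4}$$
If $C\omega\ge k\theta$, the loss is now a multiple of $\omega+dd^cu_j$ itself: it vanishes exactly where there is nothing to pay with. If $\lambda$ is bounded independently of $j$, damping by a small $\delta$ absorbs it. The price is that $e^{-Cu_j}$ may be huge where $u_j$ is very negative. So we work on $\{u_j>-N\}$ and cut off; this is harmless because $u$ is bounded below on $K\cup\{a\}$.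

**Step 6.** *Purpose: fix all constants, independently of $j$.* Choose

* $C\ge1$ with $C\omega\ge k\theta$;
* $c>0$ with $u>-c$ on $K\cup\{a\}$ (then also $u_j>-c$ there), and $N=c+1$, $\ \delta=\dfrac1{1+C(c+2)}$;
* a compact $K'\subset\Omega$ and $\varepsilon_1\in(0,\varepsilon_0)$ with $G(w,p)\in K'$ whenever $\pi(p)\in K$ and $|w|e^{kH(p)}\le\varepsilon_1$. Here $K'$ is any compact neighborhood of $K$ in $\Omega$; $\varepsilon_1$ exists for $H(p)=0$ by compactness of $\pi^{-1}(K)\cap\{H=0\}$, and for all $p$ by (2);
* $\varepsilon>0$ with $\varepsilon\le\varepsilon_0e^{-CN-1}$ and $\varepsilon\le\varepsilon_1e^{-Cc}$.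

Fix $i_0$ with $a\in V_{i_0}$ and $p_a\in\pi^{-1}(a)$. Put $R=\varepsilon_0e^{-kH(p_a)}$ and $r=\varepsilon e^{-kH(p_a)-Cu(a)}$. Since $-u(a)<c<N$, we have $r<\varepsilon e^{Cc}e^{-kH(p_a)}<R$.

**Step 7.** *Purpose: choose a direction $w$ in which averaging strictly raises the potential at $a$.* We claim that there is $w\in W$ with $|w|=1$ and
$$\mu:=\frac1{2\pi}\int_0^{2\pi}\varphi_{i_0}\big(G(re^{i\vartheta}w,p_a)\big)\,d\vartheta-\varphi_{i_0}(a)>0. \tag{5}$$
The left side is $\ge0$ by the sub-mean inequality on the disc, since $\varphi_{i_0}(a)>-\infty$. Suppose it is $0$ for all unit $w$. The function $U(w)=\varphi_{i_0}(G(w,p_a))$ is psh on $\{|w|<R\}$, $U(0)=\varphi_{i_0}(a)>-\infty$, and integrating the circle means over all unit $w$ shows that the mean of $U$ over the sphere $|w|=r$ is $U(0)$. Let $B$ be the Poisson integral of $U|_{\{|w|=r\}}$ on the ball $\{|w|<r\}$. Then $B$ is harmonic, $B\ge U$, and $B(0)=U(0)$. So $B-U$ is superharmonic, $\ge0$, and zero at the center. By the minimum principle $U=B$ on the ball, so $U$ is smooth and harmonic. Its Levi form is $\ge0$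 with trace zero, hence zero: $U$ is pluriharmonic on $\{|w|<r\}$.

Since $w\mapsto G(w,p_a)$ is a submersion at $0$, there is a holomorphic map $s$ from a neighborhood of $a$ into $\{|w|<r\}$ with $s(a)=0$ and $G(s(x),p_a)=x$. So $\varphi_{i_0}=U\circ s$ is pluriharmonic near $a$, that is, $T=0$ near $a$. This contradicts $a\in\operatorname{Supp}T$. Fix $w$ as in (5) from now on.

## 8. The averaged potential and its Levi form

**Step 8.** *Purpose: define the average over circles of the new radius.* Let $X_j=\{u_j>-N\}$, an open set. For $p$ over $x\in X_j\cap V_i$ put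
$$r_j(p)=\varepsilon e^{-kH(p)-Cu_j(x)},\qquad m_j(x)=\frac1{2\pi}\int_0^{2\pi}\varphi_{i,j}\big(G(r_j(p)e^{i\vartheta}w,p)\big)\,d\vartheta-\varphi_{i,j}(x).$$

* It is defined: $r_je^{kH}=\varepsilon e^{-Cu_j}<\varepsilon e^{CN}<\varepsilon_0$, so (3) applies.
* It does not depend on $p$: $r_j(\alpha p)=|\alpha|^{-k}r_j(p)$, so by (2) $G(r_j(\alpha p)e^{i\vartheta}w,\alpha p)=G\big((\alpha/|\alpha|)^kr_j(p)e^{i\vartheta}w,p\big)$, which is a rotation of $\vartheta$.
* It does not depend on $i$: if $x\in V_i\cap V_{i'}$, all points $G(\tau w,p)$ with $|\tau|\le r_j(p)$ lie in $U_i\cap U_{i'}$ by (3). There $\varphi_{i,j}-\varphi_{i',j}=\kappa_i-\kappa_{i'}$ is pluriharmonic, so its mean over the circle is its value at $x$.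
* It is smooth on $X_j$, since $m_j\circ\pi$ is smooth on $\pi^{-1}(X_j)$ and $\pi$ is a submersion.

The sub-mean inequality gives $m_j\ge0$. As $u_j\le0$ and $\sup_{U_i}\kappa_i-\kappa_i(x)\le1$, we also have $m_j\le1-u_j$. So
$$0\le m_j\le1-u_j\le1+N=c+2\quad\text{on }X_j. \tag{6}$$

**Step 9.** *Purpose: bound the loss of positivity by a multiple of $\omega+dd^cu_j$, uniformly in $j$.*

**Lemma 6.** On $X_j\cap V_i$: $\ dd^c(\varphi_{i,j}+m_j)\ge-C(1+N)\,(\omega+dd^cu_j)$.

*Proof.* Apply Lemma 5 with $\varphi=\varphi_{i,j}$ and $\rho=\log r_j=\log\varepsilon-kH-Cu_j\circ\pi$ on $\pi^{-1}(X_j\cap V_i)$. Then $M=(\varphi_{i,j}+m_j)\circ\pi$. With $\lambda=v_s(p,\rho(p))\ge0$, (4) and $C\omega\ge k\theta$ give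
$$dd^cM\ \ge\ \lambda\,dd^c\rho\ \ge\ -\lambda C\,\pi^*(\omega+dd^cu_j).$$

It remains to bound $\lambda$ at a point $p$ over $x$. By convexity of $v(p,\cdot)$, for $\rho(p)<s<s_{\max}(p)$,
$$\lambda\le\frac{v(p,s)-v(p,\rho(p))}{s-\rho(p)}\le\frac{\sup_{U_i}\kappa_i-\varphi_{i,j}(x)}{s-\rho(p)},$$
since $v(p,s)\le\sup_{U_i}\kappa_i$ (as $u_j\le0$) and $v(p,\rho)\ge\varphi_{i,j}(x)$. Let $s\to s_{\max}(p)$. The numerator is at most $1-u_j(x)\le1+N$. The denominator tends to
$$s_{\max}(p)-\rho(p)=\log(\varepsilon_0/\varepsilon)+Cu_j(x)\ge\log(\varepsilon_0/\varepsilon)-CN\ge1 .$$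
So $\lambda\le1+N$. Since $\omega+dd^cu_j\ge0$, we get $\pi^*dd^c(\varphi_{i,j}+m_j)\ge-C(1+N)\pi^*(\omega+dd^cu_j)$. As $\pi$ is a submersion, the same inequality holds on $X_j\cap V_i$. $\square$

Hence on $X_j\cap V_i$
$$dd^c(\varphi_{i,j}+\delta m_j)=dd^c\big((1-\delta)\varphi_{i,j}+\delta(\varphi_{i,j}+m_j)\big)\ge\big(1-\delta-\delta C(1+N)\big)(\omega+dd^cu_j)=0,$$
because $1+N=c+2$ and $\delta(1+C(c+2))=1$. That is, $u_j+\delta m_j$ is $\omega$-psh on $X_j$.

## 9. Gluing, and the values on $K$ and at $a$

**Step 10.** *Purpose: extend $u_j+\delta m_j$ to an $\omega$-psh function on all of $X$.* Define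
$$\psi_j=\max(u_j+\delta m_j,\,-c)\ \text{ on }X_j,\qquad\psi_j=-c\ \text{ on }X\setminus X_j .$$
Since $C\ge1$, $\delta(c+2)<1$, so $-c-\delta(c+2)>-c-1=-N$. The open set $O=\{u_j<-c-\delta(c+2)\}$ therefore contains $X\setminus X_j=\{u_j\le-N\}$. On $O\cap X_j$, (6) gives $u_j+\delta m_j<-c$. So $\psi_j=-c$ on $O$. On $X_j$, $\psi_j$ is the maximum of two continuous $\omega$-psh functions. As $X=X_j\cup O$, $\psi_j$ is continuous and $\omega$-psh on $X$. Put $f_j=\psi_j-u$.

**Step 11.** *Purpose: show that $f_j$ is at most almost $0$ on $K$.* Let $\sigma_j=\sup_{K\cup K'}(u_j-u)\ge0$. By Dini, $\sigma_j\to0$, since $u$ is continuous on $\Omega$. Let $x\in K\cap V_i$ and $\pi(p)=x$. Then $r_j(p)e^{kH(p)}=\varepsilon e^{-Cu_j(x)}<\varepsilon e^{Cc}\le\varepsilon_1$. So for $\tau$ in a neighborhood of $\{|\tau|\le r_j(p)\}$ the points $G(\tau w,p)$ lie in $K'\cap U_i$, and $\tau\mapsto\varphi_i(G(\tau w,p))$ is harmonic there. Its mean over $|\tau|=r_j(p)$ is $\varphi_i(x)$. As $0\le\varphi_{i,j}-\varphi_i=u_j-u\le\sigma_j$ on $K'\cap U_i$,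
$$m_j(x)\le\varphi_i(x)+\sigma_j-\varphi_{i,j}(x)\le\sigma_j .$$
Now $K\subset X_j$, because $u_j\ge u>-c>-N$ on $K$. On $K$ we have $f_j=\max(u_j-u+\delta m_j,\,-c-u)$ with $-c-u<0$. So
$$\sup_Kf_j\le(1+\delta)\sigma_j\longrightarrow0 .$$

**Step 12.** *Purpose: show that $f_j(a)$ stays above a fixed positive number.* Since $u_j(a)>-c>-N$, $a\in X_j$ and
$$f_j(a)\ge u_j(a)-u(a)+\delta m_j(a)\ge\delta m_j(a).$$
Let $\mathcal A(t)=\frac1{2\pi}\int_0^{2\pi}\varphi_{i_0}(G(te^{i\vartheta}w,p_a))\,d\vartheta$ for $0<t<R$. It is finite and convex in $\log t$, hence continuous. As $u_j(a)\downarrow u(a)$, $r_j(p_a)=\varepsilon e^{-kH(p_a)-Cu_j(a)}\uparrow r$. Since $\varphi_{i_0,j}\ge\varphi_{i_0}$,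
$$m_j(a)\ge\mathcal A(r_j(p_a))-\varphi_{i_0,j}(a)\longrightarrow\mathcal A(r)-\varphi_{i_0}(a)=\mu>0 .$$
So $\liminf_jf_j(a)\ge\delta\mu>0\ge\limsup_j\sup_Kf_j$, where $\delta$ and $\mu$ do not depend on $j$. For $j$ large, $f_j(a)>\sup_Kf_j$. This proves Claim 4, hence Theorem 2(1) and Theorem 1. $\blacksquare$

## 10. $\Omega$ is Stein and the hulls agree

We prove Theorem 2(2). Two textbook facts are used. By Grauert and Narasimhan, a complex manifold with a continuous strictly psh exhaustion function is Stein. And on a Stein manifold the hull of a compact set with respect to continuous psh functions equals its holomorphic hull (Hörmander, *Complex Analysis in Several Variables*, Ch. 5; Forstnerič, *Stein Manifolds and Holomorphic Mappings*, §2.5).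

If $\Omega=\emptyset$ there is nothing to prove beyond $K=\emptyset$, and for $K=\emptyset$ both hulls are empty (Step 1; nonzero constants). Let $K\subset\Omega$ be compact and nonempty, and let $\widehat K_{psh}\subset\Omega$ be its hull with respect to continuous psh functions on $\Omega$.

**Step 13.** *Purpose: separate $K$ from all of $\operatorname{Supp}T$ by one function.* $\operatorname{Supp}T$ is compact, and nonempty since $[T]\ne0$. For each $a\in\operatorname{Supp}T$, Claim 4 gives $f_a=\psi_a-u$ with $f_a>\sup_Kf_a$ on a neighborhood of $a$. Finitely many of these neighborhoods cover $\operatorname{Supp}T$. The maximum of the corresponding functions $f_a-\sup_Kf_a$ is $F=\Psi-u$ with $\Psi$ continuous $\omega$-psh, $F\le0$ on $K$, and $F>0$ on $\operatorname{Supp}T$. As $F$ is lower semicontinuous, there is $c'>0$ with $F>c'$ on $\operatorname{Supp}T$. So $E=\{F\le c'\}$ is a compact subset of $\Omega$ containing $K$.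

**Step 14.** *Purpose: $\widehat K_{psh}\subset\widehat K^T$.* Let $f$ be admissible. On $\Omega$, $f$ is psh and $e^f$ is continuous, so $\max(f,-m)$ is continuous psh for every $m$. For $z\in\widehat K_{psh}$ we get $f(z)\le\max(\sup_Kf,-m)$ for all $m$, hence $f(z)\le\sup_Kf$.

**Step 15.** *Purpose: $\widehat K^T\subset\widehat K_{psh}$, by gluing a psh function on $\Omega$ into $F$.* If $z\notin E$, then $F(z)>0\ge\sup_KF$, so $z\notin\widehat K^T$. Let $z\in E\setminus\widehat K_{psh}$. Subtracting a constant, take $v$ continuous psh on $\Omega$ with $v\le0$ on $K$ and $v(z)>0$. Choose an open $D$ with $E\subset D\subset\subset\Omega$, and $\eta>0$ with $\eta\sup_Dv<c'$. Let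
$$f=\max(\eta v,F)\ \text{ on }D,\qquad f=F\ \text{ on }X\setminus D .$$
On $D\setminus E$ we have $F>c'>\eta v$, so $f=F$ on the open set $X\setminus E$, where it is admissible. On $D$, where $T=0$, $F=\Psi-u$ is continuous with $dd^cF=\omega+dd^c\Psi\ge0$, so $f$ is continuous and psh. Thus $f$ is admissible. Also $f\le0$ on $K$ and $f(z)\ge\eta v(z)>0$, so $z\notin\widehat K^T$.

Hence $\widehat K_{psh}=\widehat K^T\subset E$. Being closed in $\Omega$ and contained in the compact set $E$, $\widehat K_{psh}$ is compact.

**Step 16.** *Purpose: build a strictly psh exhaustion of $\Omega$ and conclude.* Because hulls of compact sets are compact, we can exhaust $\Omega$ by nonempty compacts $K_j$ with $\widehat{(K_j)}_{psh}=K_j\subset\operatorname{int}K_{j+1}$: start from any compact exhaustion and let $K_{j+1}$ be the hull of a compact neighborhood of $K_j$ that contains the next set. Each $y$ in the compact set $K_{j+2}\setminus\operatorname{int}K_{j+1}$ is outside $K_j=\widehat{(K_j)}_{psh}$, so there is a continuous psh function on $\Omega$ that is $<0$ on $K_j$ and bounded below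 by a positive constant near $y$. Cover by finitely many such neighborhoods, take large positive multiples, and take the maximum with $0$. This gives a continuous psh $v_j\ge0$ with
$$v_j=0\ \text{ on }K_j,\qquad v_j>j\ \text{ on }K_{j+2}\setminus\operatorname{int}K_{j+1}.$$
On $K_l$ we have $v_j=0$ for $j\ge l$, so $\sum_jv_j$ is locally finite, continuous and psh. If $x\notin K_{l+1}$, then $x\in K_{j+2}\setminus K_{j+1}$ for some $j\ge l$, so $\sum_jv_j(x)>l$. Hence $\sum_jv_j$ is an exhaustion. On $\Omega$ the function $-u\ge0$ is smooth with $dd^c(-u)=\omega$. So $\sum_jv_j-u$ is a continuous strictly psh exhaustion of $\Omega$, and $\Omega$ is Stein by Grauert and Narasimhan. By the second textbook fact $\widehat K_{psh}=\widehat K_{\mathcal O(\Omega)}$, so $\widehat K^T=\widehat K_{\mathcal O(\Omega)}$. $\blacksquare$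

## 11. A big class and a nef class for which (C) fails

We prove Proposition 3 with two surfaces.

**A big class.** *Purpose: violate (C) by giving $T$ an exceptional curve in its support.* Let $\varpi:X\to\mathbb P^2$ be the blow-up of a point $p$, with exceptional curve $E$. Let $\ell\not\ni p$ be a line and
$$T=[\varpi^{-1}(\ell)]+[E].$$
Its class is $c_1$ of $L=\varpi^*\mathcal O(1)\otimes\mathcal O(E)$. This bundle is big: multiplying by the canonical section of $\mathcal O(kE)$ shows that $L^k$ has at least as many sections as $\mathcal O_{\mathbb P^2}(k)$. Here $\Omega\cong\mathbb C^2\setminus\{p\}$, and any admissible $f$ is psh there. Let $K$ be a sphere in $\mathbb C^2$ centered at $p$, and let $z\ne p$ be inside it. Choose a complex line through $z$ that does not contain $p$. It meets the closed ball in a closed disc that avoids $p$ and has its boundary circle on $K$. By the maximum principle on this disc, $f(z)\le\sup_Kf$. So $\widehat K^T$ contains the punctured ball bounded by $K$, which accumulates on $E\subset\operatorname{Supp}T$. Thus (C) fails.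

**A nef class.** *Purpose: exhibit a $T$ for which admissible functions are constant on $\Omega$.* Let $\operatorname{Im}\beta>0$ and let $X$ be the quotient of $\mathbb C\times\mathbb P^1$ by
$$(z,\zeta)\sim(z+1,\zeta)\sim(z+\beta,\zeta+1).$$
It is a $\mathbb P^1$-bundle over an elliptic curve (the projectivization of a rank $2$ bundle, since $\zeta\mapsto\zeta+1$ is given by a constant matrix), hence projective. Let $\mathcal C=\{\zeta=\infty\}$ and $T=[\mathcal C]$, with class $c_1(\mathcal O(\mathcal C))$. In the coordinate $\eta=1/\zeta$ the gluing is $\eta\mapsto\eta/(1+\eta)$, with derivative $1$ at $\eta=0$. So the normal bundle of $\mathcal C$ is trivial and $\mathcal C^2=0$. Since $\mathcal C$ is irreducible, it meets every other irreducible curve nonnegatively, so $\mathcal O(\mathcal C)$ is nef.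

Let $f$ be admissible. It lifts to a psh function $v(z,\zeta)$ on $\mathbb C^2$ with
$$v(z+1,\zeta)=v(z,\zeta)=v(z+\beta,\zeta+1).$$
Near $\eta=0$, $v+\log|\eta|$ extends to a psh function, because $\log|\eta|$ is a local potential of $T$. It is bounded above for $z$ in a closed fundamental parallelogram and $|\eta|$ small; and $v$ is bounded above on compact sets. So $v\le\log^+|\zeta|+O(1)$ for $z$ in the parallelogram. A general $z$ is $z_0+l+n\beta$ with $z_0$ in the parallelogram and integers $l,n$, $|n|\le A(|z|+1)$, and $v(z,\zeta)=v(z_0,\zeta-n)$. So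
$$v(z,\zeta)\le\log^+(|z|+|\zeta|)+O(1)\quad\text{on }\mathbb C^2. \tag{7}$$

*A one-variable observation.* Let $h\not\equiv-\infty$ be subharmonic on $\mathbb C$ with $h(z)\le\log^+|z|+O(1)$ and $h(z+1)=h(z)$. Then $h$ is constant. Indeed, let $n(t)$ be the Riesz mass of $\{|z|<t\}$. The circle means satisfy $\int_1^Rn(t)\frac{dt}t\le\log R+O(1)$ by Jensen's formula, so $n(t)\le1$ for all $t$, and the total mass is at most $1$. The Riesz measure is invariant under $z\mapsto z+1$. If the strip $0\le\operatorname{Re}z<1$ had positive mass, its disjoint translates would give infinite total mass. So the Riesz measure is zero and $h$ is harmonic, $h=\operatorname{Re}q$ with $q$ entire. Then $e^q$ is entire, without zeros, and $|e^q|\le A'(1+|z|)$. So it is a polynomial of degree at most $1$ without zeros, hence constant, and so is $h$.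

By (7) the observation applies to $v(\cdot,\zeta)$ for each fixed $\zeta$ with $v(\cdot,\zeta)\not\equiv-\infty$. So for every $\zeta$ the function $v(\cdot,\zeta)$ is constant, possibly $\equiv-\infty$; that is, $v=v(\zeta)$. Since $f\in L^1(X)$, $v\not\equiv-\infty$, so $v$ is subharmonic in $\zeta$. It satisfies $v(\zeta+1)=v(\zeta)$ by the second relation, and $v\le\log^+|\zeta|+O(1)$. By the observation again, $v$ is constant. Hence every admissible $f$ is constant on $\Omega=X\setminus\mathcal C$, and $\widehat K^T\supset\Omega$ for every nonempty compact $K\subset\Omega$. This is not relatively compact in $\Omega$, so (C) fails. $\blacksquare$
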